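# Symmetric powers in categories with finitely many simple objects: why $f_X(z)=P(z)/(1-z)^m$

## 1. Three symmetric algebras on two generators

Let $\mathbf k$ be an algebraically closed field. Take finite-dimensional $\mathbb Z/2$-graded vector spaces with the usual tensor product. There are two simple objects: $\mathbf 1=\mathbf k$ in degree $0$, and $\chi=\mathbf k$ in degree $1$, with $\chi\otimes\chi\cong\mathbf 1$. Let $X=\mathbf 1\oplus\chi$ with basis $x$ (degree $0$) and $y$ (degree $1$). The symmetric algebra $SX$ is the tensor algebra divided by the relations $v\otimes w=c(v\otimes w)$, where $c$ is the chosen swap on $X\otimes X$.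

**Example 1.1 (unsigned swap).** Let $c(v\otimes w)=w\otimes v$, and call the category $\mathcal C_+$. Then $SX=\mathbf k[x,y]$ and $\dim S^nX=n+1$, so
$$\sum_n\dim(S^nX)z^n=\frac1{(1-z)^2}.$$

**Example 1.2 (signed swap).** Let the characteristic be different from $2$, and put a sign when two odd vectors pass each other. The relation for $y\otimes y$ is $y^2=-y^2$, so $y^2=0$, and $SX=\mathbf k[x,y]/(y^2)$. The dimensions are $1,2,2,2,\dots$, and the series is
$$1+2z+2z^2+\cdots=\frac{1+z}{1-z}.$$
Here $S\chi=\mathbf 1\oplus\chi$ is finite, while in $\mathcal C_+$ the algebra $S\chi=\mathbf k[y]$ is infinite.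

**Example 1.3 (characteristic $2$).** Let $\operatorname{char}\mathbf k=2$. Objects are finite-dimensional spaces $V$ with an operator $d$, $d^2=0$; on $V\otimes W$ put $d(v\otimes w)=dv\otimes w+v\otimes dw$; and let
$$c(v\otimes w)=w\otimes v+dw\otimes dv .$$
This is a legitimate symmetry. First, $c^2(v\otimes w)=v\otimes w+dv\otimes dw+dv\otimes dw=v\otimes w$. Next, $c$ commutes with $d$, since $c(dv\otimes w+v\otimes dw)=w\otimes dv+dw\otimes v=d(w\otimes v)$ and $d(dw\otimes dv)=0$. Finally, passing $u$ across $v\otimes w$ in one go gives $v\otimes w\otimes u+d(v\otimes w)\otimes du$, and passing it across $v$ and then $w$ gives $v\otimes w\otimes u+v\otimes dw\otimes du+dv\otimes w\otimes du$, which is the same.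

There is one simple object, $\mathbf 1=\mathbf k$ with $d=0$. Let $X$ have basis $x,y$ with $dx=y$, $dy=0$; it is a nonsplit extension of $\mathbf 1$ by $\mathbf 1$. The relations are: from $x\otimes x$, that $y\otimes y=0$; from $x\otimes y$, that $xy=yx$; from $y\otimes y$, nothing. So $SX=\mathbf k[x,y]/(y^2)$, and again the series is $(1+z)/(1-z)$. But $\mathbf 1\oplus\mathbf 1$, which has the same composition factors as $X$, has series $1/(1-z)^2$.

In all three cases the series is a polynomial over a power of $1-z$, though it depends on the swap and on more than the composition factors. Is that forced? Let $\mathcal C$ be a symmetric tensor category with finitely many simple objects, measure objects by the Frobenius–Perron dimension (both notions are recalled next), and put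
$$f_X(z)=\sum_{i\ge0}\operatorname{FPdim}(S^iX)\,z^i .$$
Pavel Etingof and Victor Ostrik, in "On the Frobenius functor for symmetric tensor categories in positive characteristic", arXiv:1912.12947 (2019), work over an algebraically closed field of characteristic $p>0$ and state the conjecture that $f_X(z)$ is a rational function of $z$. It is known that the power series has radius of convergence at least $1$; we do not need this. We prove the conjecture.

## 2. Categories of finite type and their dimension function

**Definition.** A *symmetric tensor category* over $\mathbf k$ is an essentially small (that is, equivalent to a small category) $\mathbf k$-linear abelian rigid symmetric monoidal category with bilinear $\otimes$, finite-dimensional Hom spaces, all objects of finite length, and $\operatorname{End}(\mathbf 1)=\mathbf k$. It is *of finite type* if it has finitely many simple objects $L_1,\dots,L_r$ up to isomorphism. A *tensor functor* is an exact $\mathbf k$-linear symmetric strong monoidal functor.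

Two standard facts: $\otimes$ is exact in each variable (rigidity gives $X\otimes-$ adjoints on both sides), and $\mathbf 1$ is simple. Also $\operatorname{End}(L)=\mathbf k$ for $L$ simple, because $\mathbf k$ is algebraically closed. The representations of a finite group over $\mathbf k$ form a category of finite type; the finite-dimensional $\mathbb Z$-graded vector spaces do not, since they have a simple object in each degree.

**Conventions.** We write formulas with "elements". They abbreviate equalities of morphisms, with the symmetry inserted where variables change order; each variable occurs once on each side, so the meaning is unambiguous by coherence. For example, $\tau(ab)=a\,\tau(b)$ is an equality of two morphisms out of $A_m\otimes A_n$. Algebras are associative, and unital unless we say otherwise. An algebra in $\mathcal C$ is an object of $\mathcal C$, so it has finite length. A graded algebra is a sequence of objects $A_0,A_1,\dots$ of $\mathcal C$ with multiplications $A_i\otimes A_j\to A_{i+j}$; it may be infinite in total, but each degree has finite length. Gradings carry no signs. For subobjects $M,N$ of an algebra, $MN$ is the image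 of $M\otimes N$ under multiplication, and similarly for actions. An ideal "contains the unit" if the unit morphism from $\mathbf 1$ factors through it.

**Example.** In $\mathcal C_+$ the algebra $\mathbf k[u]/(u^2-1)$ with $u$ in degree $1$ is a commutative algebra with underlying object $\mathbf 1\oplus\chi$.

**The Frobenius–Perron dimension.** Let $\mathcal C$ be of finite type. For $X\in\mathcal C$ let $N_X$ be the nonnegative matrix with entries $[X\otimes L_k:L_l]$. Then
$$(N_XN_Y)_{kl}=\sum_j[X\otimes L_k:L_j]\,[Y\otimes L_j:L_l]=[Y\otimes X\otimes L_k:L_l],$$
so $N_XN_Y=N_{Y\otimes X}$, and all these matrices commute by symmetry. Put $N=\sum_jN_{L_j}$. It is strictly positive: the evaluation $L_k^*\otimes L_k\to\mathbf 1$ is nonzero, hence onto, so $L_l$ is a quotient of $(L_l\otimes L_k^*)\otimes L_k$, hence a constituent of $L_j\otimes L_k$ for some constituent $L_j$ of $L_l\otimes L_k^*$. By Perron–Frobenius, $N$ has a positive eigenvector $v$, unique up to scaling, with one-dimensional eigenspace. Each $N_X$ commutes with $N$, so $N_Xv=\chi(X)v$ for a number $\chi(X)$. This is additive on exact sequences and multiplicative, so $\chi$ is a ring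 homomorphism from the Grothendieck ring $\operatorname{Gr}(\mathcal C)$ to $\mathbb R$. As $N_{L_i}$ is nonnegative and nonzero and $v>0$, we get $\chi(L_i)>0$.

Conversely, let $\chi':\operatorname{Gr}(\mathcal C)\to\mathbb R$ be a ring homomorphism, positive on simples. Then
$$\sum_lN_{kl}\,\chi'(L_l)=\sum_j\chi'(L_j\otimes L_k)=\Big(\sum_j\chi'(L_j)\Big)\chi'(L_k),$$
so $(\chi'(L_k))_k$ is a positive eigenvector of $N$, hence proportional to $v$. With $\chi'(\mathbf 1)=1$ this determines $\chi'$. So there is exactly one ring homomorphism positive on simples; it is $\operatorname{FPdim}$. Uniqueness gives the facts we use all the time.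

**2.1.** $\operatorname{FPdim}(X^*)=\operatorname{FPdim}(X)$, because $X\mapsto\operatorname{FPdim}(X^*)$ is also a ring homomorphism positive on simples.

**2.2.** Nonzero objects have $\operatorname{FPdim}\ge1$, and length $\le\operatorname{FPdim}$. Indeed, for $L$ simple, $\mathbf 1\hookrightarrow L\otimes L^*$ gives $\operatorname{FPdim}(L)^2\ge1$; add over composition factors.

**2.3.** Let $F:\mathcal C\to\mathcal D$ be a tensor functor between categories of finite type. If $L$ is simple then $F(L)\ne0$, because $\mathbf 1=F(\mathbf 1)$ is a quotient of $F(L^*)\otimes F(L)$. So the exact functor $F$ kills no nonzero object, and $\operatorname{FPdim}_{\mathcal D}\circ F$ is a ring homomorphism positive on simples. Hence $\operatorname{FPdim}_{\mathcal D}(F(X))=\operatorname{FPdim}_{\mathcal C}(X)$.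

**2.4.** $S^iX=X^{\otimes i}/\sum_j\operatorname{im}(1-s_j)$, where $s_j$ is the symmetry in positions $j,j+1$. A tensor functor preserves everything on the right, so $F(S^iX)\cong S^i(F(X))$. With 2.3, $f_{F(X)}=f_X$: **the series does not change under tensor functors.**

For graded vector spaces, for finite group representations, and in Example 1.3, $\operatorname{FPdim}$ is the usual dimension, since this is a ring homomorphism positive on simples. It need not be an integer.

**Example 2.5 (golden ratio).** Let $\operatorname{char}\mathbf k=5$, and let $g$ generate $\mathbb Z/5$. The indecomposable representations are the Jordan blocks $J_1,\dots,J_5$. Recall the standard construction that divides the representation category by its negligible morphisms: the quotient functor is $\mathbf k$-linear symmetric monoidal, and the target is a semisimple symmetric tensor category whose simples are the images $L_1,\dots,L_4$ of $J_1,\dots,J_4$, while $J_5$, of dimension $0$ in $\mathbf k$, becomes $0$.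

Let $J_2$ have basis $x,y$ with $gx=x$, $gy=x+y$. On forms of degree $n\le4$, $g=\exp(D)$ with $D=x\partial_y$ and $D^ny^n=n!\,x^n\ne0$, so $(g-1)^n=D^n\neq 0$ and $S^nJ_2\cong J_{n+1}$. For $n\le4$ the symmetric power is the image of the idempotent $\frac1{n!}\sum\sigma$, which the quotient functor preserves. So $S^nL_2=L_{n+1}$ for $n\le3$ and $S^4L_2=0$.

For $2\le i\le4$ the equivariant sequence
$$0\to S^{i-2}J_2\xrightarrow{\,h\mapsto x\otimes yh-y\otimes xh\,}J_2\otimes S^{i-1}J_2\to S^iJ_2\to0$$
is split by $\frac1i(x\otimes\partial_x+y\otimes\partial_y)$. Hence $L_2\otimes L_2=L_1\oplus L_3$, $L_2\otimes L_3=L_2\oplus L_4$, $L_2\otimes L_4=L_3$. With $t=\operatorname{FPdim}L_2$ these give $\operatorname{FPdim}L_3=t^2-1$, $\operatorname{FPdim}L_4=t^3-2t$ and $t^4-3t^2+1=0$. Positivity of $t^2-1$ forces $t^2=\frac{3+\sqrt5}2$, so $t=\phi=\frac{1+\sqrt5}2$, $\operatorname{FPdim}L_3=\phi$ and $\operatorname{FPdim}L_4=1$. Therefore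
$$f_{L_2}(z)=1+\phi z+\phi z^2+z^3 .$$
By 2.3 this category has no tensor functor to vector spaces, since $\phi$ is not an integer.

## 3. The theorem

**Theorem 3.1.** Let $\mathbf k$ be an algebraically closed field, $\mathcal C$ a symmetric tensor category over $\mathbf k$ with finitely many simple objects, and $X\in\mathcal C$. Then
$$f_X(z)=\frac{P(z)}{(1-z)^m}$$
for some integer $0\le m\le\operatorname{FPdim}(X)$ and some polynomial $P\in\mathbb R[z]$. In particular $f_X$ is rational, so the conjecture is true. Its only possible pole is at $z=1$, of order at most $\operatorname{FPdim}(X)$, and $\operatorname{FPdim}(S^iX)$ is a polynomial in $i$ for $i\gg0$.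

The proof does not use the characteristic of $\mathbf k$. We start with the categories where it can be done by counting.

## 4. Counting when the nontrivial simples have finite symmetric algebras

Two inputs are immediate. First, $S(U\oplus V)\cong SU\otimes SV$: both are graded commutative algebras from which a map to a graded commutative algebra $B$ is the same as a pair of morphisms $U\to B_1$, $V\to B_1$. Second, $S\mathbf 1=\mathbf k[x]$, since the swap on $\mathbf 1\otimes\mathbf 1$ is the identity. So for direct sums of simples we multiply series. Example 1.3 warns that for nonsplit $X$ the product over the composition factors is wrong. The repair is to keep track of an ideal.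

**Proposition 4.1.** Let $\mathcal D$ be of finite type, and suppose that every simple $L\not\cong\mathbf 1$ of $\mathcal D$ has $S^nL=0$ for $n\gg0$. Let $Y\in\mathcal D$ and $m=[Y:\mathbf 1]$. Then $f_Y(z)=P(z)/(1-z)^m$ with $P\in\mathbb R[z]$.

*Proof.* **Step 1: replace $SY$ by a quotient of the symmetric algebra of a direct sum of simples.** Let $0=Y_0\subset Y_1\subset\dots\subset Y_t=Y$ be a composition series. Filter $Y^{\otimes n}$ by
$$\mathcal F_w=\sum_{a_1+\dots+a_n\le w}Y_{a_1}\otimes\cdots\otimes Y_{a_n}.$$
Its associated graded is $(\operatorname{gr}Y)^{\otimes n}$. To see this, it is enough to treat two filtered objects $U,V$ and iterate. The map $\bigoplus_{a+b=w}U_a\otimes V_b\to\mathcal F_w/\mathcal F_{w-1}$ is onto and kills $U_{a-1}\otimes V_b$ and $U_a\otimes V_{b-1}$, so it induces a surjection $\bigoplus_{a+b=w}\operatorname{gr}_aU\otimes\operatorname{gr}_bV\to\mathcal F_w/\mathcal F_{w-1}$. Summed over $w$, both sides have $\operatorname{FPdim}$ equal to $\operatorname{FPdim}(U)\operatorname{FPdim}(V)$. So all kernels have $\operatorname{FPdim}$ $0$, and by 2.2 they vanish.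

Give $S^nY$ the image filtration. The filtration on $TY$ is multiplicative, hence so is the one on $SY$, and $N:=\operatorname{gr}SY$ is a quotient algebra of $T(\operatorname{gr}Y)$, graded by $n$. By naturality the symmetry $c$ of $Y\otimes Y$ preserves the filtration and induces the symmetry of $\operatorname{gr}Y\otimes\operatorname{gr}Y$. The map $Y\otimes Y\to S^2Y$ does not change when composed with $c$, so its associated graded map kills $\operatorname{im}(1-c_{\operatorname{gr}Y})$. Hence the kernel of $T(\operatorname{gr}Y)\to N$ contains the ideal generated by this image, and $N$ is a graded quotient algebra of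
$$S(\operatorname{gr}Y)\cong\mathbf k[x_1,\dots,x_m]\otimes Z,\qquad Z=\bigotimes_iS(Q_i),$$
where the $Q_i$ are the composition factors of $Y$ not isomorphic to $\mathbf 1$, with multiplicity. By additivity $\operatorname{FPdim}(N_n)=\operatorname{FPdim}(S^nY)$.

**Step 2: cut $N$ into pieces governed by ordinary ideals.** By hypothesis each $S(Q_i)$ is nonzero in finitely many degrees only, so $Z$ has finite total length. Choose graded subobjects $0=Z_0\subset\dots\subset Z_s=Z$ with $Z_j/Z_{j-1}\cong S_j$ simple in a single degree $e_j$. Write $\mathbf k[x]=\mathbf k[x_1,\dots,x_m]$, and let $N_{(j)}$ be the image of $Z_j\otimes\mathbf k[x]$ in $N$, a graded $\mathbf k[x]$-submodule. Then $N_{(s)}=N$. The surjection $Z_j\otimes\mathbf k[x]\to N_{(j)}/N_{(j-1)}$ kills $Z_{j-1}\otimes\mathbf k[x]$, so $N_{(j)}/N_{(j-1)}$ is the quotient of $S_j\otimes\mathbf k[x]$ by a graded $\mathbf k[x]$-submodule $U$. Since $S_j$ is simple with $\operatorname{End}(S_j)=\mathbf k$, every subobject of $S_j\otimes\mathbf k[x]_n$, a finite direct sum of copies of $S_j$, is $S_j\otimes W_n$ for a subspace $W_n\subset\mathbf k[x]_n$. As $U$ is stable under the $x_i$, we have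 $x_iW_n\subset W_{n+1}$. So $U=S_j\otimes I_j$ with $I_j\subset\mathbf k[x]$ a homogeneous ideal.

**Step 3: add up.** We get
$$f_Y(z)=\sum_{n\ge0}\operatorname{FPdim}(N_n)z^n=\sum_{j=1}^s\operatorname{FPdim}(S_j)\,z^{e_j}\,H_{\mathbf k[x]/I_j}(z),$$
where $H_{\mathbf k[x]/I_j}$ is the Hilbert series of the graded ring $\mathbf k[x_1,\dots,x_m]/I_j$. By Hilbert's theorem it lies in $(1-z)^{-m}\mathbb Z[z]$. $\square$

In Example 1.3 we have $m=2$, $Z=\mathbf 1$ and $N=\mathbf k[x,y]/(y^2)$, so there is one ideal, $(y^2)$, and $f_X=(1-z^2)/(1-z)^2=(1+z)/(1-z)$.

## 5. A nontrivial simple with infinite symmetric algebra, and where Hilbert's induction stalls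

What remains is a simple $L\not\cong\mathbf 1$ with $S^nL\ne0$ for all $n$, such as $\chi$ in $\mathcal C_+$. A sensible person would try to run Hilbert's induction with the object $L$ in the role of a variable. For an ordinary variable $x$ acting on a graded module $M$, the kernel and the cokernel of $x:M(-1)\to M$ are both killed by $x$, so they are modules over a ring with one variable fewer. For an object $L$ and a graded $SL$-module $M$ the analogue is
$$0\to K\to L\otimes M(-1)\to M\to M/LM\to0 .$$
The cokernel is killed by $L$. The kernel need not be, and there the induction stops. For instance, let the characteristic be $0$ or greater than $3$, let $V$ be the $2$-dimensional simple representation of the symmetric group $S_3$ with basis $x,y$, and let $M=SV=\mathbf k[x,y]$. Then $x\otimes f+y\otimes g$ lies in $K$ exactly when $xf+yg=0$, that is, $f=yh$ and $g=-xh$. So $K=(x\otimes y-y\otimes x)\,SV$ is free of rank one over $SV$, as large as the module we started with.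

For this $V$ there is an easy way out: forget the group action. Then $V$ becomes $\mathbf 1\oplus\mathbf 1$, and by 2.4 the series has not changed. In general there is no functor to vector spaces to forget to (Example 2.5), but Proposition 4.1 asks for less. **It is enough to find a tensor functor $F:\mathcal C\to\mathcal D$ to a category where Proposition 4.1 applies.**

The simplest case shows where such functors come from. In $\mathcal C_+$ take $T=\mathbf k[u]/(u^2-1)$, a quotient of $S\chi=\mathbf k[u]$. A $T$-module in $\mathcal C_+$ is a graded space $W_0\oplus W_1$ with inverse isomorphisms $u:W_0\rightleftarrows W_1$, so it is determined by $W_0$, and $T$-modules are the same as vector spaces. The functor $X\mapsto X\otimes T$ is forgetting the grading. The map $\chi\to T$ onto the span of $u$ gives a nonzero $T$-linear map $\chi\otimes T\to T$, so $\chi$ becomes isomorphic to the unit.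

So for a bad $L$ we want a finite-length commutative algebra $T$ with a nonzero map $L\to T$ and with a good module category. One would like to divide $SL$ by a maximal ideal not containing $L$. In vector spaces the Nullstellensatz makes the quotient finite-dimensional; here we have no such theorem to quote, and nothing so far bounds the length of the quotient. In Section 7 we stay graded instead: we take a smallest infinite graded quotient $A$ of $SL$, show that it repeats itself with some period $d$, as $\mathbf k[u]$ does under multiplication by $u^2$, and roll it up modulo $d$ into a finite algebra. First we need to know that module categories behave.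

## 6. Modules over a finite commutative algebra

Let $\mathcal C$ be of finite type and $B$ a commutative algebra in $\mathcal C$. Write $\operatorname{Mod}_B$ for the abelian category of $B$-modules in $\mathcal C$. For $X\in\mathcal C$ and $W\in\operatorname{Mod}_B$ let $B$ act on $X\otimes W$ through $W$. The action map $W\otimes B\to W$ is $B$-linear (with $B$ acting on the factor $B$ of the source) and onto, because of the unit. So every module $W$ is a quotient of the module $W\otimes B$.

$\operatorname{Mod}_B$ has finitely many simples: if $W$ is a simple module and $L_i\subset W$ is a simple subobject in $\mathcal C$, then $L_i\otimes B\to W$ is $B$-linear and nonzero, hence onto. There are finitely many $L_i$, and each $L_i\otimes B$ has finite length. Note that a simple module need not be simple in $\mathcal C$. Below, $\operatorname{FPdim}$ of a module means that of its underlying object in $\mathcal C$.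

The next lemma is the replacement for arguments with elements. It says that a dimension-like function on modules which is only subadditive is forced to be a multiple of $\operatorname{FPdim}$, provided that its largest ratio to $\operatorname{FPdim}$ occurs on a faithful simple module.

**Lemma 6.1 (maximality).** Let $\psi:\operatorname{Ob}(\operatorname{Mod}_B)\to\mathbb R_{\ge0}$ be isomorphism invariant, not identically $0$, with $\psi(0)=0$, such that

(i) $\psi(W_2)\le\psi(W_1)+\psi(W_3)$ for every exact sequence $0\to W_1\to W_2\to W_3\to0$;

(ii) $\psi(X\otimes W)=\operatorname{FPdim}(X)\,\psi(W)$ for $X\in\mathcal C$.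

Let $\theta$ be the maximum of $\psi(S)/\operatorname{FPdim}(S)$ over simple $S\in\operatorname{Mod}_B$. Then $\theta>0$. If the maximum is attained at a simple $S$ with $\operatorname{Ann}_B(S)=0$, then $\psi=\theta\operatorname{FPdim}$ on $\operatorname{Mod}_B$.

*Proof.* By (i), $\psi(W)$ is at most the sum of $\psi$ over the composition factors of $W$ in $\operatorname{Mod}_B$, so $\psi\le\theta\operatorname{FPdim}$. Since $\psi\not\equiv0$, $\theta>0$.

Call $W$ *extremal* if $\psi(W)=\theta\operatorname{FPdim}(W)$. If $W_2$ is extremal in a sequence as in (i), then
$$\theta\operatorname{FPdim}(W_2)\le\psi(W_1)+\psi(W_3)\le\theta\big(\operatorname{FPdim}(W_1)+\operatorname{FPdim}(W_3)\big)=\theta\operatorname{FPdim}(W_2),$$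
so both inequalities are equalities, and $W_1$ and $W_3$ are extremal. Thus extremal modules are closed under subquotients, and by (ii) under $X\otimes-$.

Now let $S$ be as in the last claim. The action $B\otimes S\to S$ corresponds to a morphism $B\to S^*\otimes S$, which is $B$-linear when $B$ acts on the factor $S$ of the target. A subobject of $B$ maps to $0$ exactly when it acts by $0$ on $S$, so the kernel is $\operatorname{Ann}_B(S)=0$. As $S$ is extremal, so is $S^*\otimes S$, hence so is its submodule $B$, hence all $X\otimes B$, hence all their quotients, and these are all modules. $\square$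

The annihilator hypothesis matters: for $B=\mathbf k\times\mathbf k$ in vector spaces, with idempotents $e_1,e_2$, the function $\psi(W)=\dim e_1W$ satisfies (i) and (ii), and $\theta=1$ is attained only at the simple module killed by $e_2$; indeed $\psi\ne\dim$.

**Definition.** A commutative algebra $T\ne0$ in $\mathcal C$ is *simple* if its only ideals are $0$ and $T$.

For example, $T=\mathbf k[u]/(u^2-1)$ is simple in $\mathcal C_+$: an ideal is a graded subspace, so if nonzero it contains $1$ or $u$, and both are invertible. When $\operatorname{char}\mathbf k\ne2$ it is $\mathbf k\times\mathbf k$ as an ordinary algebra, which is not a field.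

**Proposition 6.2.** Let $T$ be a simple commutative algebra in a finite type category $\mathcal C$. Then $\mathcal E=\operatorname{Mod}_T$ with $\otimes_T$ is a symmetric tensor category over $\mathbf k$ of finite type, $G:\mathcal C\to\mathcal E$, $X\mapsto X\otimes T$, is a tensor functor, and every $W\in\mathcal E$ is a quotient of $G(W)$.

*Proof.* Here $V\otimes_TW$ is the coequalizer of the two maps $V\otimes T\otimes W\rightrightarrows V\otimes W$. As $\otimes$ is right exact, $\otimes_T$ is right exact in each variable and makes $\mathcal E$ symmetric monoidal with unit $T$. Clearly $\mathcal E$ is essentially small, $\mathbf k$-linear and abelian, with objects of finite length and finite-dimensional Homs, and it has finitely many simples. As $T$ has no proper nonzero ideals, it is a simple $T$-module, so $\operatorname{End}_{\mathcal E}(T)$ is a finite-dimensional division algebra over $\mathbf k$, hence $\mathbf k$. Exactness and rigidity remain.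

**Step 1: $\otimes_T$ is exact.** We apply Lemma 6.1. Fix $0\ne V\in\mathcal E$ and put $\psi(W)=\operatorname{FPdim}(V\otimes_TW)$. Condition (i) holds by right exactness. Condition (ii) holds since $X\otimes-$ is exact, so $V\otimes_T(X\otimes W)\cong X\otimes(V\otimes_TW)$. Moreover $\psi(T)=\operatorname{FPdim}(V)>0$. For any simple module $S$, $\operatorname{Ann}_T(S)$ is an ideal not containing the unit, so it is $0$. By the lemma $\psi=\theta\operatorname{FPdim}$, so $\psi$ is additive. For $0\to W_1\to W_2\to W_3\to0$ exact, the kernel of $V\otimes_TW_1\to V\otimes_TW_2$ then has $\operatorname{FPdim}$ equal to $\psi(W_1)-\psi(W_2)+\psi(W_3)=0$, so it is $0$ by 2.2.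

**Step 2: identify internal Homs with tensor products.** Let $\underline{\operatorname{Hom}}_T(V,W)\subset V^*\otimes W$ be the equalizer expressing $T$-linearity, with $T$ acting through $W$. It is the kernel of a morphism $V^*\otimes W\to(T\otimes V)^*\otimes W$ natural in $V$, and both of these are exact contravariant functors of $V$. So $\underline{\operatorname{Hom}}_T(-,W)$ turns an exact sequence $F_1\to F_0\to V\to0$ into an exact sequence $0\to\underline{\operatorname{Hom}}_T(V,W)\to\underline{\operatorname{Hom}}_T(F_0,W)\to\underline{\operatorname{Hom}}_T(F_1,W)$. Put $V^\vee=\underline{\operatorname{Hom}}_T(V,T)$ and consider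
$$\operatorname{can}:V^\vee\otimes_TW\to\underline{\operatorname{Hom}}_T(V,W),\qquad f\otimes w\mapsto\big(v\mapsto f(v)w\big).$$
It is well defined, as $tf\otimes w$ and $f\otimes tw$ both give $v\mapsto t f(v)w$, and it is natural in $V$.

For $V=X\otimes T$, restriction to $X$ identifies $\underline{\operatorname{Hom}}_T(X\otimes T,W)$ with $X^*\otimes W$. Hence $V^\vee=X^*\otimes T$ and $V^\vee\otimes_TW=X^*\otimes W$, and $\operatorname{can}$ becomes the identity. For general $V$ take a presentation $F_1\to F_0\to V\to0$ with $F_0,F_1$ of this form; it exists because every module is a quotient of such a module. Since $-\otimes_TW$ is exact by Step 1, $V^\vee\otimes_TW$ is the kernel of $F_0^\vee\otimes_TW\to F_1^\vee\otimes_TW$, while $\underline{\operatorname{Hom}}_T(V,W)$ is the kernel of $\underline{\operatorname{Hom}}_T(F_0,W)\to\underline{\operatorname{Hom}}_T(F_1,W)$. These two maps are identified by $\operatorname{can}$, so $\operatorname{can}$ is an isomorphism for all $V,W$.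

**Step 3: duals.** Let $\operatorname{ev}:V^\vee\otimes_TV\to T$ be evaluation, and let $\operatorname{coev}:T\to V^\vee\otimes_TV$ be $\operatorname{can}^{-1}$ applied to $t\mapsto t\cdot\operatorname{id}_V\in\underline{\operatorname{Hom}}_T(V,V)$. Write the image of the unit symbolically as $\sum f_i\otimes v_i$. By definition $\sum f_i(v)v_i=v$, which is one zigzag identity. The other is $\sum f(v_i)f_i=f$ for $f\in V^\vee$. Two morphisms into $V^\vee\subset V^*\otimes T$ agree if they agree after evaluation on $V$, and
$$\sum f(v_i)f_i(v)=f\Big(\sum f_i(v)v_i\Big)=f(v).$$
So every $V$ is dualizable, and $\mathcal E$ is a symmetric tensor category of finite type.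

Finally, $G$ is exact, $\mathbf k$-linear and symmetric strong monoidal, since $(X\otimes T)\otimes_T(Y\otimes T)\cong X\otimes Y\otimes T$; and $W$ is a quotient of $W\otimes T=G(W)$. $\square$

## 7. From an infinite symmetric algebra to a finite simple algebra

**Proposition 7.1.** Let $\mathcal C$ be of finite type and $L$ simple with $S^nL\ne0$ for all $n$. Then there are a simple commutative algebra $T$ (of finite length) in $\mathcal C$ and a nonzero morphism $L\to T$.

Follow the proof on $L=\chi$ in $\mathcal C_+$, where $SL=\mathbf k[u]$; we record what each step gives there.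

**Step 1: pass to a smallest infinite quotient.** Consider the graded ideals $I\subset SL$ with $(SL/I)_n\ne0$ for all $n$. The ideal $0$ is one. The union of a chain of such ideals is again one: in a given degree the chain takes only finitely many values, by finite length, so the union equals some member of the chain in that degree. By Zorn, choose a maximal such $I$, and put $A=SL/I$.

Then $A_0$ is a nonzero quotient of $\mathbf 1$, so $A_0=\mathbf 1$; likewise $A_1=L$; all $A_n\ne0$; and $A_iA_j=A_{i+j}$, since $SL$ is generated in degree $1$. If $K\subset A$ is a graded ideal and $(A/K)_n=0$, then $K_{n+1}\supset A_1K_n=A_1A_n=A_{n+1}$, so $(A/K)_{n'}=0$ for all $n'\ge n$. If $K\ne0$, maximality of $I$ says that $(A/K)_n=0$ for some $n$. Therefore: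

$$\text{every nonzero graded ideal of }A\text{ contains }A_n\text{ for all }n\gg0.\tag{1}$$

Put $b_n=\operatorname{FPdim}(A_n)\ge1$. For $\chi$, nonzero graded ideals of $\mathbf k[u]$ already have finite quotients, so $A=\mathbf k[u]$.

**Step 2: find a period.** We look for an $A$-linear isomorphism, of nonzero degree, between large-degree parts of $A$. The source of such a map is that one simple object must sit in infinitely many degrees, and $\operatorname{FPdim}$ limits how independent these copies can be.

Each $A_j$ has a simple subobject. As there are finitely many simples, there are a simple $M$, an infinite set $J\subset\mathbb Z_{>0}$, and embeddings $\iota_j:M\to A_j$ for $j\in J$. Let $A(j)_n=A_{n+j}$ for $n\ge0$, and let $\varphi_j:M\otimes A\to A(j)$, $x\otimes a\mapsto\iota_j(x)a$. Its image $\iota_j(M)A$ is a nonzero graded ideal of $A$, so by (1) $\varphi_j$ is surjective in all large degrees. For finite nonempty $F\subset J$ put $\varphi_F=(\varphi_j)_{j\in F}:M\otimes A\to\bigoplus_{j\in F}A(j)$.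

Let $\delta=\operatorname{FPdim}(M)$, and take $F\subset J$ finite with $|F|\ge2\delta$. Suppose that $\varphi_F$ were surjective in all degrees $n\ge n_0$. Then $\sum_{j\in F}b_{n+j}\le\delta b_n$ for $n\ge n_0$, so for each $n\ge n_0$ some $j\in F$ has $b_{n+j}\le\delta b_n/|F|\le b_n/2$. Starting from $n_0$ and iterating, we find $b$'s tending to $0$, against $b_n\ge1$. So $\varphi_F$ is not surjective in all large degrees. For one-element sets it is. Adding the elements of $F$ one at a time, we find a nonempty $F''\subset F$ and $s\in F\setminus F''$ such that $\varphi_{F''}$ is surjective in all large degrees and $\varphi_{F''\cup\{s\}}$ is not.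

Let $K=\ker\varphi_{F''}$, a graded submodule of $M\otimes A$. Then $\varphi_s(K)$, viewed inside $A$, is a graded ideal. If it were nonzero, it would contain all large degrees by (1). The image of $\varphi_{F''\cup\{s\}}$ would then contain $0\oplus A(s)$ in large degrees and project onto $\bigoplus_{j\in F''}A(j)$ in large degrees, so it would be everything in large degrees, a contradiction. So $\varphi_s(K)=0$. Hence, in degrees $n\ge n_0$ for suitable $n_0$, $\varphi_s$ factors through the surjection $\varphi_{F''}$, and we get an $A$-linear map with components
$$\bigoplus_{j\in F''}A_{n+j}\to A_{n+s}\qquad(n\ge n_0).$$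
It is nonzero, because $\varphi_s$ is surjective in large degrees onto $A_{n+s}\ne0$. Pick $j\in F''$ whose component $\psi_j:A_{\ge n_0+j}\to A_{\ge n_0+s}$ is nonzero. It is $A$-linear of degree $s-j\ne0$. Its image is a nonzero graded ideal, so it contains all large degrees. Its kernel is a graded ideal; if nonzero, it would contain all large degrees, and the image would vanish in large degrees, a contradiction. So $\psi_j$ is injective, and bijective in large degrees. Using $\psi_j$ if $s>j$, and its inverse if $s<j$, we obtain $d\ge1$, $n_1\ge1$ and isomorphisms
$$\tau:A_n\xrightarrow{\ \sim\ }A_{n+d}\ (n\ge n_1),\qquad\tau(ab)=a\,\tau(b)\quad(a\in A_m,\ m\ge0,\ b\in A_n,\ n\ge n_1).\tag{2}$$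

For $\chi$ we may take $M=\mathbf 1$, $J$ the positive even numbers, $\delta=1$, $F=\{2,4\}$. In each degree $\varphi_F$ maps a line to a plane, so it is not onto; $\varphi_4$ factors through $\varphi_2$ by multiplication by $u^2$; so $d=2$ and $\tau$ is multiplication by $u^2$.

**Step 3: roll $A$ up modulo $d$.** We build a finite, possibly non-unital algebra $R$ by identifying $A_n$ with $A_{n+d}$ along $\tau$.

Let $\mathcal C_d$ be the category of $\mathbb Z/d$-graded objects of $\mathcal C$ with the symmetry of $\mathcal C$. It is a symmetric tensor category of finite type, and its $\operatorname{FPdim}$ is that of the underlying object, by uniqueness. For $c\in\mathbb Z/d$ let $R_c$ be the colimit of $A_n\xrightarrow{\tau}A_{n+d}\xrightarrow{\tau}\cdots$ with $n\equiv c$, $n\ge n_1$. All maps are isomorphisms, so we have isomorphisms $\lambda_n:A_n\to R_n$ for $n\ge n_1$ (index of $R$ modulo $d$) with $\lambda_{n+d}\tau=\lambda_n$. Let $R=\bigoplus_cR_c\in\mathcal C_d$, which is nonzero. Define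
$$\lambda_n(a)\lambda_m(b)=\lambda_{n+m}(ab)\qquad(n,m\ge n_1).$$
This depends only on $n,m$ modulo $d$: replacing $\lambda_m(b)$ by $\lambda_{m+d}(\tau b)$ gives $\lambda_{n+m+d}(a\,\tau(b))=\lambda_{n+m+d}(\tau(ab))=\lambda_{n+m}(ab)$, and on the other side $\tau(a)b=\tau(ab)$ by commutativity of $A$. So $R$ is a commutative associative, possibly non-unital, algebra. In the same way, for every $n\ge0$ put
$$a\cdot\lambda_m(b)=\lambda_{n+m}(ab)\qquad(a\in A_n,\ m\ge n_1).$$
This is well defined by (2), it is an action of the algebra $A$ on $R$, it satisfies $a\cdot(rr')=(a\cdot r)r'$, and for $n\ge n_1$ it is $a\cdot r=\lambda_n(a)r$.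

Property (1) becomes:
$$\text{if }0\ne M'\subset R\text{ in }\mathcal C_d\text{, then }M'R=R.\tag{3}$$
Indeed some $M'_c\ne0$. Write $M'_c=\lambda_n(M'')$ with $n\ge n_1$, $n\equiv c$, $0\ne M''\subset A_n$. By (1), $M''A\supset A_{\ge t}$ for some $t$. Given $e$, choose $m\equiv e$ with $m\ge n_1$ and $n+m\ge t$. Then $M''A_m=A_{n+m}$, that is, $M'_cR_e=R_{c+e}$. As $e$ runs over $\mathbb Z/d$, this gives all of $R$. In particular $R^2=R$.

For $\chi$ we get $R=\mathbf k[u]/(u^2-1)$.

**Step 4: embed $R$ in a unital algebra $R'$.** For an ordinary finite-dimensional commutative algebra, $R^2=R$ gives a unit by the determinant form of Nakayama's lemma. That argument uses elements, so we count instead. This step sets up the comparison.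

Work in $\mathcal C_d$. Let $R'\subset R^*\otimes R$ be the subalgebra of $R$-linear endomorphisms of $R$, that is, the equalizer of $f\mapsto f(ab)$ and $f\mapsto f(a)b$. It is unital and of finite length. By commutativity of $R$ also $f(ab)=a\,f(b)$ for $f\in R'$. So
$$f(g(ab))=f(a\,g(b))=f(a)g(b)\quad\text{and}\quad g(f(ab))=g(f(a)b)=f(a)g(b);$$
as $R\otimes R\to R$ is epi, $fg=gf$, and $R'$ is commutative.

Let $\rho:R\to R'$, $\rho(a)(b)=ab$. Its kernel $K_0$ satisfies $K_0R=0\ne R$, so $K_0=0$ by (3). Also $f\rho(a)=\rho(f(a))$, since $f(ab)=f(a)b$. So $\rho$ identifies $R$ with an ideal of $R'$, and the action of $R'$ on this ideal is evaluation. Moreover: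
$$\text{every nonzero ideal }K\text{ of }R'\text{ contains }R.\tag{4}$$
Indeed, since $0\ne K\subset R^*\otimes R$, the image $K(R)\subset R$ of $K\otimes R$ under evaluation is nonzero. We have $\rho(K(R))=K\rho(R)\subset K$, and $R=K(R)R$ by (3). Hence $\rho(R)=\rho(K(R))\rho(R)\subset K$.

**Step 5: $R'=R$, so $R$ is unital.** We apply Lemma 6.1 in $\mathcal C_d$ with $B=R'$ and $\psi(W)=\operatorname{FPdim}(R\otimes_{R'}W)$.

Conditions (i) and (ii) hold by right exactness and by $R\otimes_{R'}(X\otimes W)\cong X\otimes(R\otimes_{R'}W)$. We have $\psi(R)>0$: multiplication $R\otimes R\to R$ is $R'$-balanced, as $f(r)r'=f(rr')=r\,f(r')$, so $R\otimes_{R'}R$ maps onto $R^2=R\ne0$.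

Next, *if $RW=0$ then $\psi(W)=0$.* Since $R\otimes R\to R$ is epi, the map $R\otimes R\otimes W\to R\otimes_{R'}W$, $(r,r',w)\mapsto rr'\otimes w$, is onto; and $rr'\otimes w=r\otimes r'w=0$, because $rr'$ is the element $\rho(r')$ of $R'$ acting on $r$.

Let $S$ be a simple $R'$-module attaining the maximum $\theta$. As $\theta>0$, $\psi(S)\ne0$, so $RS\ne0$. Thus $\operatorname{Ann}_{R'}(S)$ is an ideal not containing $R$, so it is $0$ by (4). Lemma 6.1 gives $\psi=\theta\operatorname{FPdim}$, in particular $\psi(R'/R)=\theta\operatorname{FPdim}(R'/R)$. But $R$ is an ideal of $R'$, so $R\cdot(R'/R)=0$ and $\psi(R'/R)=0$. Hence $\operatorname{FPdim}(R'/R)=0$, and $R'=R$. So $R$ is unital, and its unit, a morphism from $\mathbf 1$ in $\mathcal C_d$, lies in $R_0$.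

**Step 6: map $L$ to a simple quotient of $R$.** By Step 3, $A$ acts on $R$ by $R$-linear maps, so its action gives an algebra morphism $\alpha:A\to R'=R$, with $\alpha|_{A_n}=\lambda_n$ for $n\ge n_1$. Now forget the grading: $R$ is a nonzero unital commutative algebra of finite length in $\mathcal C$. Let $\mathfrak m$ be a maximal ideal and $T=R/\mathfrak m$, a simple algebra. For $n\ge n_1$ with $d\mid n$,
$$\alpha(A_1)^n=\alpha(A_n)=\lambda_n(A_n)=R_0,$$
which contains the unit. So $\alpha(A_1)\not\subset\mathfrak m$, and the composite $L=A_1\to R\to T$ is nonzero. $\square$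

For $\chi$ this returns $T=\mathbf k[u]/(u^2-1)$ and $\chi\cong\mathbf ku\subset T$.

## 8. A category in which no bad simple is left

Passing from $\mathcal D$ to $\operatorname{Mod}_T$ can split simple objects, or make different simple objects isomorphic. Splitting raises a length that $\operatorname{FPdim}$ bounds; merging lowers the number of simples. So we look at an extreme functor.

**Theorem 8.1.** Let $\mathcal C$ be of finite type. There is a tensor functor $F:\mathcal C\to\mathcal D$, with $\mathcal D$ of finite type over $\mathbf k$, such that for every simple $L\not\cong\mathbf 1$ of $\mathcal D$ one has $S^nL=0$ for $n\gg0$.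

*Proof.* **Step 1: choose an extreme functor.** Consider the tensor functors $F:\mathcal C\to\mathcal D$ with $\mathcal D$ of finite type such that every simple of $\mathcal D$ is a composition factor of some $F(L_i)$. The identity is one. Put
$$\ell(F)=\sum_i\operatorname{length}F(L_i)\le\sum_i\operatorname{FPdim}F(L_i)=\sum_i\operatorname{FPdim}(L_i),$$
by 2.2 and 2.3. This integer is bounded, so choose $F$ with $\ell(F)$ maximal and, among these, with the number $n(\mathcal D)$ of simples of $\mathcal D$ minimal.

**Step 2: a bad simple gives another functor in the class.** Suppose that $L\not\cong\mathbf 1$ is simple in $\mathcal D$ and the claim fails for it. Since $S^nL=0$ implies $S^{n+1}L=0$, we have $S^nL\ne0$ for all $n$. Take $T$ from Proposition 7.1 for $(\mathcal D,L)$ and $G:\mathcal D\to\mathcal E=\operatorname{Mod}_T$ from Proposition 6.2. The nonzero morphism $h:L\to T$ gives a $T$-linear map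
$$G(L)=L\otimes T\to T=\mathbf 1_{\mathcal E},\qquad x\otimes t\mapsto h(x)t,\tag{5}$$
nonzero because composing it with the unit of $T$ gives back $h$. Every object of $\mathcal E$ is a quotient of some $G(W)$, so each simple of $\mathcal E$ is a composition factor of $G(M)$ for some simple $M$ of $\mathcal D$, hence of some $GF(L_i)$. So $GF:\mathcal C\to\mathcal E$ is in our class.

**Step 3: extremality makes $G$ a bijection on simples.** For simple $M$ in $\mathcal D$, $G(M)\ne0$, so $\operatorname{length}GF(L_i)\ge\operatorname{length}F(L_i)$ and $\ell(GF)\ge\ell(F)$. Maximality forces equality, so $G(M)$ is simple for every simple $M$ of $\mathcal D$, since each such $M$ occurs in some $F(L_i)$. Thus every simple of $\mathcal E$ is some $G(M)$, and $n(\mathcal E)\le n(\mathcal D)$. As $\ell(GF)$ is also maximal, minimality of $n(\mathcal D)$ gives equality. So $M\mapsto G(M)$ is a surjection between finite sets of isomorphism classes of the same size, hence a bijection.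

**Step 4: contradiction.** By (5), the simple object $G(L)$ has a nonzero map to the simple object $\mathbf 1_{\mathcal E}=G(\mathbf 1)$. So $G(L)\cong G(\mathbf 1)$, and by Step 3 $L\cong\mathbf 1$, a contradiction. $\square$

For $\mathcal C_+$, the identity has $\ell=2$ and $n=2$; the functor to vector spaces also has $\ell=2$, which is the bound, but $n=1$. Here it is the second criterion that decides.

## 9. Proof of Theorem 3.1

Let $F:\mathcal C\to\mathcal D$ be as in Theorem 8.1, $Y=F(X)$ and $m=[Y:\mathbf 1]$. By 2.2 and 2.3,
$$m\le\operatorname{length}(Y)\le\operatorname{FPdim}(Y)=\operatorname{FPdim}(X),$$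
and by 2.4 $f_X=f_Y$. The category $\mathcal D$ satisfies the hypothesis of Proposition 4.1, so
$$f_X(z)=f_Y(z)=\frac{P(z)}{(1-z)^m},\qquad P\in\mathbb R[z].$$
So $f_X$ is rational, its only possible pole is at $z=1$, and the order of that pole is at most $m\le\operatorname{FPdim}(X)$.

Finally, if $m\ge1$ and $i\ge e$, the coefficient of $z^i$ in $z^e/(1-z)^m$ is $\binom{i-e+m-1}{m-1}$, a polynomial in $i$; if $m=0$, it is $0$ for $i>e$. Summing over the finitely many monomials $z^e$ of $P$, we see that $\operatorname{FPdim}(S^iX)$ is a polynomial in $i$ for $i\gg0$. $\blacksquare$
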